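# A nonzero complex that no prime can see

Throughout, rings are commutative, complexes are graded cohomologically, and $\otimes$ in $D(R)$ is the derived tensor product, which we compute by the ordinary one whenever one factor is K-flat (tensoring with it preserves acyclic complexes). For a complex $M$ of $R$-modules, $M_p=M\otimes R_p$.

## 1. The class $1/xy$ and a chain of such classes

Let $R$ be a ring and $x,y\in R$. Consider the complex of flat modules
$$D=D(x,y)=\bigl(R_x\oplus R_y\xrightarrow{(a,b)\mapsto b-a}R_{xy}\bigr)\quad\text{in degrees }-1,0,$$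
and the map $c:R\to D$ with $1\mapsto\frac1{xy}\in D^0$. It is a chain map because $D$ vanishes in positive degrees. If $R=k[x,y]$ with $k\ne0$, then
$$H^0(D)=R_{xy}/(\mathrm{im}\,R_x+\mathrm{im}\,R_y)$$
is $k$-free on the monomials $x^{-i}y^{-j}$ with $i,j\ge1$, and $c$ picks out the corner $x^{-1}y^{-1}$. Up to a shift, $D$ is the Čech complex of the open set $\{x\ne0\}\cup\{y\ne0\}$, the complement of $V(x,y)$.

**Lemma 1.**

(a) The class of $\frac1{xy}$ in $H^0(D)$ is zero if and only if $(xy)^T\in(x^{T+1},y^{T+1})$ for some $T\ge0$.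

(b) If $S$ is an $R$-algebra in which $x$ or $y$ becomes a unit, then $c\otimes_RS$ is null-homotopic as a map of $S$-complexes.

(c) If $z$ is a perfect complex with $z_q=0$ for every prime $q\notin V(x,y)$, then $z\otimes D=0$.

(d) $c\otimes c:R\to D\otimes D$ is null-homotopic.

**Proof.** We use repeatedly that, for a ring $S$, a chain map $S\to E$ of $S$-complexes given by a cocycle $\epsilon\in E^0$ is null-homotopic as soon as $\epsilon=dh$ for some $h\in E^{-1}$: the homotopy is $1\mapsto h$.

(a) If $(xy)^T=ax^{T+1}+by^{T+1}$, divide by $(xy)^{T+1}$ to get $\frac1{xy}=\frac a{y^{T+1}}+\frac b{x^{T+1}}$. Conversely, suppose $\frac1{xy}=\frac{a}{y^t}+\frac b{x^t}=\frac{ax^t+by^t}{(xy)^t}$ in $R_{xy}$ with a common exponent $t\ge1$. Then $(xy)^{s+t-1}=(xy)^s(ax^t+by^t)$ in $R$ for some $s\ge0$. The right side lies in $(x^{s+t},y^{s+t})$, so $T=s+t-1$ works.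

(b) If $x$ is a unit in $S$, then $S_{xy}=S_y$, so $S_x\oplus S_y\to S_{xy}$ is onto. If $y$ is a unit, use $S_{xy}=S_x$. In either case $\frac1{xy}=dh$ for some $h$.

(c) Let $u\in\{x,y,xy\}$. A prime $q$ with $u\notin q$ is outside $V(x,y)$, so $z_q=0$. Hence $z\otimes R_u$ has all stalks over $\mathrm{Spec}\,R_u$ zero, and $z\otimes R_u=0$. As $D$ is a bounded complex whose terms are sums of such $R_u$, it follows that $z\otimes D=0$.

(d) The degree $0$ term of $D\otimes D$ is $R_{xy}\otimes R_{xy}$. Its degree $-1$ term contains the summand $R_x\otimes R_{xy}$, on which $d$ is, up to sign, the localization map $R_x\otimes R_{xy}\to R_{xy}\otimes R_{xy}$. This is an isomorphism, both sides being $R_{xy}$. So $d$ is onto in degree $0$, and the image of $1$ under $c\otimes c$ is a boundary. $\square$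

Thus $c$ can be globally nonzero, yet it becomes zero as soon as we localize at a point off $V(x,y)$, while on $V(x,y)$ the whole target $D$ disappears. One such map still has a visible target: at $p\notin V(x,y)$ with, say, $x\notin p$, the map $R_p\oplus(R_p)_y\to(R_p)_y$ is onto with kernel $\cong R_p$, so $D_p\cong R_p[1]\ne0$. To remove that as well, we compose infinitely many.

**Construction.** Let $x_1,y_1,x_2,y_2,\dots\in R$. Put $D_n=D(x_n,y_n)$ with its map $c_n$, put $N_0=R$, $N_n=D_1\otimes\cdots\otimes D_n$, and $\theta_n=\mathrm{id}\otimes c_n:N_{n-1}\to N_{n-1}\otimes D_n=N_n$. Let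
$$M=\mathrm{colim}\,(N_0\xrightarrow{\theta_1}N_1\xrightarrow{\theta_2}N_2\to\cdots)\qquad\text{(colimit of complexes)}.$$
Each $N_n$ is a bounded complex of flat modules, hence K-flat. A filtered colimit of acyclic complexes is acyclic, so $M$ is K-flat, and cohomology and tensor products commute with this colimit.

The chain must use different pairs. If all pairs equal one pair $(x,y)$, then $\theta_{n+1}\theta_n=\mathrm{id}\otimes c\otimes c$ is null-homotopic by Lemma 1(d), and $M=0$. With independent pairs, a class will survive.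

The purpose of $M$ is to settle a question about supports. For objects of a tensor triangulated category there is a notion of support, a set of primes, and one wants empty support to force the object to be zero. For independent variables, $M\ne0$ and $\mathrm{supp}\,M=\emptyset$.

## 2. Balmer spectrum, Thomason sets and support

Let $\mathcal T$ be a **rigidly compactly generated tensor triangulated category**. That is, $\mathcal T$ is a compactly generated triangulated category with a closed symmetric monoidal structure $\otimes$ (unit $1=\mathbb 1$) that is exact and coproduct-preserving in each variable, and the compact objects $\mathcal T^c$ coincide with the rigid (strongly dualizable) objects. In particular $1$ is compact. A rigid $y$ has a dual $y^\vee$ with $\mathrm{Hom}(t\otimes y,n)=\mathrm{Hom}(t,y^\vee\otimes n)$. The example to keep in mind is $D(R)$, whose compact objects are the perfect complexes. "Ideal" means thick tensor ideal of $\mathcal T^c$, and $\langle z\rangle$ is the ideal generated by $z$.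

**Balmer spectrum.** $\mathrm{Spc}\,\mathcal T^c$ is the set of prime ideals: proper ideals $\mathfrak p$ such that $a\otimes b\in\mathfrak p$ implies $a\in\mathfrak p$ or $b\in\mathfrak p$. For compact $x$ put $\mathrm{Supp}\,x=\{\mathfrak p:x\notin\mathfrak p\}$; these sets form a basis of closed subsets.

For $\mathcal T=D(R)$, by Thomason (1997) and Balmer (2005, Cor. 5.6), $p\mapsto P_p=\{x:x_p=0\}$ is a homeomorphism $\mathrm{Spec}\,R\to\mathrm{Spc}\,D^{\rm perf}(R)$ matching $\mathrm{Supp}\,x$ with $\{p:x_p\ne0\}$. Inclusions reverse: $P_p\subseteq P_q\iff q\subseteq p$. For example, in $D(\mathbb Z)$ the cone of $6:\mathbb Z\to\mathbb Z$ has support $\{(2),(3)\}$.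

**Thomason sets.** A subset $\mathbf V\subseteq\mathrm{Spc}\,\mathcal T^c$ is Thomason if it is a union of closed subsets each having quasi-compact complement. In $\mathrm{Spec}\,R$ the building blocks are the sets $V(a_1,\dots,a_n)$. For $R=k[x_1,x_2,\dots]$ over a field and $m=(x_1,x_2,\dots)$, the closed set $\{m\}$ is *not* Thomason. Otherwise $\{m\}=V(I)$ with $I$ finitely generated. The generators of $I$ lie in $m$ and involve only $x_1,\dots,x_N$, say, so $I\subseteq(x_1,\dots,x_N)$, a prime different from $m$.

**Standard facts** (Balmer, *The spectrum of prime ideals in tensor triangulated categories*, 2005, Prop. 2.14, Lemma 4.2, Thm. 4.10; *Supports and filtrations…*, 2007, Prop. 2.4).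

* $\mathrm{Spc}\,\mathcal T^c$ is a spectral space, and its closed subsets with quasi-compact complement are exactly the sets $\mathrm{Supp}\,y$. So Thomason sets are the unions of sets $\mathrm{Supp}\,y$.
* $\mathrm{Supp}(y\otimes z)=\mathrm{Supp}\,y\cap\mathrm{Supp}\,z$ and $\mathrm{Supp}(y\oplus z)=\mathrm{Supp}\,y\cup\mathrm{Supp}\,z$.
* By rigidity every ideal is radical, hence is the intersection of the primes containing it. Moreover $\mathrm{Supp}\,y\subseteq\mathrm{Supp}\,z$ implies $y\in\langle z\rangle$.
* $\mathrm{Supp}\,y^\vee=\mathrm{Supp}\,y$, since $y$ is a retract of $y\otimes y^\vee\otimes y$ and symmetrically.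

**The functors $\Gamma_{\mathbf V}$ and $L_{\mathbf V}$.** For $\mathbf V$ Thomason, $\mathcal T_{\mathbf V}$ is the localizing subcategory generated by $\{x\in\mathcal T^c:\mathrm{Supp}\,x\subseteq\mathbf V\}$. There is an exact triangle
$$\Gamma_{\mathbf V}1\to1\to L_{\mathbf V}1\to$$
with $\Gamma_{\mathbf V}1\in\mathcal T_{\mathbf V}$ and $L_{\mathbf V}1$ right orthogonal to $\mathcal T_{\mathbf V}$, i.e. $\mathrm{Hom}(t,L_{\mathbf V}1)=0$ for $t\in\mathcal T_{\mathbf V}$. These two properties determine the triangle up to unique isomorphism under $1$. Set $\Gamma_{\mathbf V}T=\Gamma_{\mathbf V}1\otimes T$ and $L_{\mathbf V}T=L_{\mathbf V}1\otimes T$.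

**Localization at a prime.** $\mathbf Z(\mathfrak p)=\{\mathfrak q:\mathfrak p\not\subseteq\mathfrak q\}=\bigcup_{y\in\mathfrak p}\mathrm{Supp}\,y$ is Thomason and does not contain $\mathfrak p$. So for compact $y$ we have $\mathrm{Supp}\,y\subseteq\mathbf Z(\mathfrak p)$ if and only if $y\in\mathfrak p$. Put $T_{\mathfrak p}=L_{\mathbf Z(\mathfrak p)}T$ and $1_{\mathfrak p}=L_{\mathbf Z(\mathfrak p)}1$. In $\mathrm{Spec}\,R$, $\mathbf Z(P_p)$ corresponds to $\{q:q\not\subseteq p\}$, and (P5) below shows that $M_{P_p}$ is the usual $M_p$.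

**Definition (support).** For $T\in\mathcal T$, $\mathfrak p\in\mathrm{supp}\,T$ if for every Thomason $\mathbf V$ with $\mathfrak p\in\mathbf V$ we have $\Gamma_{\mathbf V}T_{\mathfrak p}\ne0$. The category $\mathcal T$ is **supportive** if $\mathrm{supp}\,T=\emptyset$ if and only if $T=0$.

Always $\mathrm{supp}\,0=\emptyset$. Taking $\mathbf V=\mathrm{Spc}\,\mathcal T^c=\mathrm{Supp}\,1$ gives $\Gamma_{\mathbf V}=\mathrm{id}$, so $T_{\mathfrak p}=0$ implies $\mathfrak p\notin\mathrm{supp}\,T$.

The problem, from William T. Sanders, "Support and vanishing for non-Noetherian rings and tensor triangulated categories", arXiv:1710.10199 (2017), is to determine whether every rigidly compactly generated $\mathcal T$ is supportive. For $D(R)$ it is known that $\mathrm{supp}\,M=\emptyset$ iff $M=0$ whenever either $H^i(M)=0$ for $i\ll0$, or the primes of $R$ satisfy the descending chain condition. We shall see that the answer is **no**: for $R=k[x_1,y_1,x_2,y_2,\dots]$, the polynomial ring in countably many variables over any nonzero commutative ring $k$, the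 category $D(R)$ is not supportive.

## 3. Calculus of $\Gamma_W$ and $L_W$

All sets $W,W_i$ are Thomason.

**(P1) Compactness.** *If $\mathrm{Supp}\,y\subseteq\bigcup_iW_i$ with $(W_i)$ directed, then $\mathrm{Supp}\,y\subseteq W_i$ for some $i$.* In the constructible topology, which is compact, $\mathrm{Supp}\,y$ is closed and the $W_i$ are open. So finitely many $W_i$ cover, and directedness gives one.

**(P2) Testing on compact objects.** *$\mathcal T_W$ is a localizing tensor ideal. If $y$ is compact with $\mathrm{Supp}\,y\subseteq W$, then $y\otimes L_W1=0$. Every $L_WN$ is right orthogonal to $\mathcal T_W$. Finally*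
$$\Gamma_WN=0\iff y\otimes N=0\text{ for all compact }y\text{ with }\mathrm{Supp}\,y\subseteq W.\qquad(1)$$

*Ideal.* For compact $a$, $\{t:t\otimes a\in\mathcal T_W\}$ is localizing and contains the generators, since $\mathrm{Supp}(y\otimes a)\subseteq\mathrm{Supp}\,y$. So it contains $\mathcal T_W$. For $t\in\mathcal T_W$, $\{a:t\otimes a\in\mathcal T_W\}$ is then localizing and contains all compacts, so it is $\mathcal T$.

*Vanishing.* Tensor the defining triangle with $y$. Two terms, $y\otimes\Gamma_W1$ and $y$, lie in $\mathcal T_W$, so $y\otimes L_W1\in\mathcal T_W$. For $t\in\mathcal T_W$, $\mathrm{Hom}(t,y\otimes L_W1)=\mathrm{Hom}(t\otimes y^\vee,L_W1)=0$. Take $t=y\otimes L_W1$: its identity is zero.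

*Orthogonality.* We record a criterion: if $y\otimes E=0$ for all compact $y$ with $\mathrm{Supp}\,y\subseteq W$, then $E$ is right orthogonal to $\mathcal T_W$. Indeed $\mathrm{Hom}(y,E[k])=\mathrm{Hom}(1,y^\vee\otimes E[k])=0$ because $\mathrm{Supp}\,y^\vee=\mathrm{Supp}\,y$, and the $t$ with $\mathrm{Hom}(t,E[k])=0$ for all $k$ form a localizing subcategory. Apply this to $E=L_WN$.

*Proof of (1).* If $\Gamma_WN=0$, then $N\cong L_W1\otimes N$, which is killed by such $y$. Conversely $\{t:t\otimes N=0\}$ is localizing; if it contains the generators, it contains $\Gamma_W1$.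

**(P3) Intersections and unions.** *$\Gamma_{W_1}1\otimes\Gamma_{W_2}1\in\mathcal T_{W_1\cap W_2}$, and $L_{W_1}1\otimes L_{W_2}1\cong L_{W_1\cup W_2}1$ under $1$. If $W_1\subseteq W_2$, then $L_{W_1}L_{W_2}=L_{W_2}$, and there is a unique map $L_{W_1}1\to L_{W_2}1$ under $1$.*

For compact $y_i$ with $\mathrm{Supp}\,y_i\subseteq W_i$ we have $\mathrm{Supp}(y_1\otimes y_2)\subseteq W_1\cap W_2$. Passing to localizing subcategories in one variable and then the other gives $t_1\otimes t_2\in\mathcal T_{W_1\cap W_2}$ for all $t_i\in\mathcal T_{W_i}$.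

For the second claim, the octahedral axiom for $1\to L_{W_1}1\to L_{W_1}1\otimes L_{W_2}1$ makes the fibre of the composite an extension of $L_{W_1}1\otimes\Gamma_{W_2}1$ by $\Gamma_{W_1}1$, so it lies in $\mathcal T_{W_1\cup W_2}$. Let $\mathrm{Supp}\,y\subseteq W_1\cup W_2$. The set $W_1\cup W_2$ is the directed union of the sets $\mathrm{Supp}(z_1\oplus z_2)$ with $\mathrm{Supp}\,z_i\subseteq W_i$, so by (P1) $\mathrm{Supp}\,y\subseteq\mathrm{Supp}(z_1\oplus z_2)$ for one such pair, and $y\in\langle z_1\oplus z_2\rangle$. Each $z_i$ kills $L_{W_1}1\otimes L_{W_2}1$, and the compact objects killing it form an ideal, so $y$ kills it. By the criterion in (P2) it is right orthogonal to $\mathcal T_{W_1\cup W_2}$, and uniqueness of the triangle gives the isomorphism.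

If $W_1\subseteq W_2$, then $\Gamma_{W_1}1$ and its shifts lie in $\mathcal T_{W_2}$, so they have no maps to $L_{W_2}1$. Hence $1\to L_{W_2}1$ factors uniquely through $L_{W_1}1$.

**(P4) Continuity.** *Let $W=\bigcup W_i$ be a directed union, $x$ compact, $N\in\mathcal T$. Then $\mathrm{colim}_i\mathrm{Hom}(x,L_{W_i}N)\to\mathrm{Hom}(x,L_WN)$ is an isomorphism.*

Let $F(N)$ be the left side. Directed colimits are exact and $x$ is compact, so $F$ is homological and preserves coproducts, and $\{N:F(N[k])=0\ \forall k\}$ is localizing. It contains each compact $y$ with $\mathrm{Supp}\,y\subseteq W$: by (P1) $\mathrm{Supp}\,y\subseteq W_i$ for some $i$, so $L_{W_j}y=0$ for $W_j\supseteq W_i$ by (P2). Hence $F$ vanishes on $\Gamma_WN\in\mathcal T_W$ and its shifts, and $F(N)\cong F(L_WN)$. By (P3), $L_{W_i}L_WN=L_WN$ for all $i$, so $F(L_WN)=\mathrm{Hom}(x,L_WN)$. The resulting isomorphism is the canonical map, because $L_{W_i}N\to L_{W_i}L_WN=L_WN$ is the canonical map under $N$.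

**(P5) Stalks in $D(R)$.** *$L_{\mathbf Z(P_p)}R\cong R_p$ under $R$, so $M_{P_p}=M\otimes R_p=M_p$.*

Put $L=L_{\mathbf Z(P_p)}R$. The generators $y$ of $\mathcal T_{\mathbf Z(P_p)}$ satisfy $y\otimes R_p=0$, so $\Gamma_{\mathbf Z(P_p)}R\otimes R_p=0$ and $R_p\cong L\otimes R_p$. If $s\notin p$, then $\mathrm{cone}(s:R\to R)$ is perfect with support $V(s)\subseteq\mathbf Z(P_p)$, so it kills $L$ and $s$ acts invertibly on $H^*(L)$. Hence $L\cong L\otimes R_p\cong R_p$, compatibly with the maps from $R$.

**Examples.** The same argument with powers of $x$ in place of the elements $s\notin p$ gives $L_{V(x)}R\cong R_x$ and $\Gamma_{V(x)}R=(R\to R_x)$ in degrees $0,1$.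

For two elements, $K=(R\to R_x)\otimes(R\to R_y)$ is the complex $R\to R_x\oplus R_y\to R_{xy}$ in degrees $0,1,2$, with maps $1\mapsto(1,1)$ and $(a,b)\mapsto b-a$. Its subcomplex in degrees $\ge1$ is $D[-2]$, so there is a triangle $K\to R\to D[-1]\to$. By (P3), $K\in\mathcal T_{V(x,y)}$. By Lemma 1(c) and the criterion in (P2), $D[-1]$ is right orthogonal to $\mathcal T_{V(x,y)}$. So $L_{V(x,y)}R\cong D[-1]$, and $c$ is a map $R\to L_{V(x,y)}R[1]$. For a single element there is no such map: $\mathrm{Hom}(R,L_{V(x)}R[1])=H^1(R_x)=0$. This is why the construction uses pairs.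

## 4. Minimal primes, maximal Thomason sets, and one missing intersection

**A field.** In $D(k)$ there is one prime, the only Thomason set containing it is the whole space, and $\Gamma=\mathrm{id}$. So $D(k)$ is supportive.

**A discrete valuation ring.** Let $\pi$ be a uniformizer and $M\ne0$. The only Thomason set containing $(0)$ is $\mathrm{Spec}\,R$, so $(0)\in\mathrm{supp}\,M$ iff $M[1/\pi]\ne0$. If $M[1/\pi]=0$, then $L_{V(\pi)}M=0$, so $\Gamma_{V(\pi)}M=M\ne0$ and $(\pi)\in\mathrm{supp}\,M$.

**Descending chain condition on primes.** The same idea works. Let $M\ne0$ and choose $p$ minimal among primes with $M_p\ne0$. For $a\in p$, the stalks of $M_p\otimes R_a$ are complexes $M_q$ with $q\subsetneq p$, so $M_p\otimes R_a=0$ and $H^*(M_p)$ is $a$-power torsion. A Thomason $\mathbf V\ni p$ contains some $V(a_1,\dots,a_n)$ with $a_i\in p$. Let $y=\mathrm{cone}(a_1)\otimes\cdots\otimes\mathrm{cone}(a_n)$, which has support $V(a_1,\dots,a_n)$.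

If a complex $E\ne0$ has $a$-power torsion cohomology, then $\mathrm{cone}(a)\otimes E\ne0$: otherwise $a$ would act bijectively on $H^*(E)$. The long exact sequence keeps the cohomology of $\mathrm{cone}(a)\otimes E$ power torsion for the other $a_i$. By induction $y\otimes M_p\ne0$, so $\Gamma_{\mathbf V}M_p\ne0$ by (1), and $p\in\mathrm{supp}\,M$.

Without the chain condition, the first choice may be impossible. Given $p_1\supsetneq p_2\supsetneq\cdots$, for example $p_i=(x_i,x_{i+1},\dots)$ in $k[x_1,x_2,\dots]$ over a field $k$, take $M=\bigoplus_iR/p_i$. Then $M_q\ne0$ iff $q\supseteq p_i$ for some $i$, and no such $q$ is minimal. (This particular bounded $M$ does have nonempty support, by the known case.)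

**Zorn's lemma on Thomason sets.** A sensible replacement fixes a nonzero map $c:x\to M$ with $x$ compact and lets $\mathcal W$ be the set of Thomason $W$ for which $x\to M\to L_WM$ is zero. By (P4), if a directed union lies in $\mathcal W$, then some member does. As $\emptyset\notin\mathcal W$, Zorn gives a maximal $W\notin\mathcal W$. Suppose we knew that
$$W_1,W_2\in\mathcal W\ \Longrightarrow\ W_1\cap W_2\in\mathcal W.\qquad(2)$$
Then $W=\mathbf Z(\mathfrak p)$ for a prime $\mathfrak p$ (the argument is written out in Section 6). For every Thomason $\mathbf V\ni\mathfrak p$, $c$ would die in $L_{\mathbf V\cup W}M=L_{\mathbf V}M_{\mathfrak p}$ but not in $M_{\mathfrak p}$. So $\Gamma_{\mathbf V}M_{\mathfrak p}\ne0$, and $\mathfrak p\in\mathrm{supp}\,M$. Every category would be supportive.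

The gap is exactly (2), and (2) is false. Take $c:R\to D$ from Section 1 with $R=k[x,y]$, $k\ne0$. By Lemma 1(b), applied with $S=R_x$ and $S=R_y$, $c$ dies in $L_{V(x)}D=D\otimes R_x$ and in $L_{V(y)}D=D\otimes R_y$. But $V(x)\cap V(y)=V(x,y)$, and $L_{V(x,y)}D=D$ by Lemma 1(c) and (1), where $c\ne0$ by Lemma 1(a). The complex $M$ of Section 1 strings infinitely many of these failures together.

## 5. Infinitely many independent pairs

**Theorem A.** *Let $R$ be a commutative ring with elements $x_1,y_1,x_2,y_2,\dots$ such that for all $n\ge1$, $t\ge0$:*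
$$(\mathrm{MC})\qquad(x_1y_1\cdots x_ny_n)^t\notin(x_1^{t+1},y_1^{t+1},\dots,x_n^{t+1},y_n^{t+1})R.$$
*Then there is $M\in D(R)$ such that:*

1. *$M\ne0$, and $H^i(M)=0$ for $i>0$;*
2. *$\mathrm{supp}\,M=\emptyset$, so $D(R)$ is not supportive;*
3. *$M\otimes M=0$;*
4. *let $\mathbf V=\bigcup_nV(x_n,y_n)$ and let $\mathcal T'=L_{\mathbf V}D(R)$ be the category of $\mathbf V$-local objects. Then $\mathcal T'$ is rigidly compactly generated, $0\ne M\in\mathcal T'$, and $M_{\mathfrak q}=0$ for every $\mathfrak q\in\mathrm{Spc}\,\mathcal T'^c$.*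

(MC) holds for the variables of $R=k[x_1,y_1,x_2,y_2,\dots]$ with $k\ne0$. A polynomial lies in the monomial ideal $(x_1^{t+1},\dots,y_n^{t+1})$ iff each of its monomials is divisible by one of the generators, and $(x_1y_1\cdots x_ny_n)^t$ is divisible by none. So the answer to the problem is no.

**Proof.** $M$ is the complex constructed in Section 1.

**Step 1: a class survives to the colimit, which gives (1).** $N_n$ lives in degrees $[-n,0]$, so $H^i(M)=0$ for $i>0$. Fix $n\ge1$ and put $w=x_1y_1\cdots x_ny_n$. Then $N_n^0=\bigotimes_iR_{x_iy_i}=R_w$. The degree $-1$ term is the sum over $i$ of $(R_{x_i}\oplus R_{y_i})\otimes\bigotimes_{j\ne i}R_{x_jy_j}$. Each summand is $R_{w/z}$ for one $z\in\{x_1,y_1,\dots,x_n,y_n\}$, where $w/z$ denotes the product of the other elements, and it maps to $R_w$ by the localization map up to sign. Hence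
$$H^0(N_n)=R_w\Big/\sum_z\mathrm{im}\,R_{w/z},$$
and the composite $N_0\to N_n$ sends $1\in H^0(N_0)=R$ to the class $e_n$ of $1/w$.

Suppose $e_n=0$. With a common exponent $t\ge1$,
$$\frac1w=\sum_z\frac{a_z}{(w/z)^t}=\sum_z\frac{a_zz^t}{w^t}\quad\text{in }R_w,\qquad a_z\in R.$$
So for some $s\ge0$ we have $w^{s+t-1}=\sum_za_zw^sz^t$ in $R$. Each $w^sz^t$ is divisible by $z^{s+t}$. With $T=s+t-1\ge0$ this says that $w^T$ lies in the ideal generated by the elements $z^{T+1}$, contradicting (MC).

Hence $e_n\ne0$ for all $n\ge1$. Since $H^0(M)=\mathrm{colim}\,H^0(N_n)$, the image $e\in H^0(M)$ of $1\in H^0(N_0)$ is nonzero, and $M\ne0$.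

*Picture.* For the polynomial ring, $H^0(N_n)$ is $k$-free on the monomials with exponents $\le-1$ in $x_1,\dots,y_n$ and $\ge0$ in the later variables. The map to $H^0(N_{n+1})$ multiplies by $(x_{n+1}y_{n+1})^{-1}$, and a basis monomial survives iff its exponents in $x_{n+1},y_{n+1}$ are $0$. So $H^0(M)$ is $k$-free on the formal infinite monomials with all exponents $\le-1$ and almost all equal to $-1$, and $e=\prod_i(x_iy_i)^{-1}$.

**Step 2: $\Gamma_{\mathbf V}M=0$, which handles the primes in $\mathbf V$.** Let $z$ be perfect with $\mathrm{Supp}\,z\subseteq\mathbf V$. By (P1), $\mathrm{Supp}\,z\subseteq V(x_1,y_1)\cup\dots\cup V(x_r,y_r)$ for some $r$. Let $m\ge r$. Every term of $N_m$ is a direct sum of localizations $R_u$ with $u=\prod_{i\le m}u_i'$ and $u_i'\in\{x_i,y_i,x_iy_i\}$. So $u$ is divisible by some $u_1\cdots u_r$ with $u_i\in\{x_i,y_i\}$. If $u\notin q$, then $u_i\notin q$ for all $i\le r$, so $q$ lies in no $V(x_i,y_i)$ with $i\le r$, and $z_q=0$. Thus the perfect $R_u$-complex $z\otimes R_u$ has all stalks zero, i.e. $z\otimes R_u=0$.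 As $N_m$ is a bounded complex of sums of such modules, $z\otimes N_m=0$ for all $m\ge r$, and $z\otimes M=\mathrm{colim}_m\,z\otimes N_m=0$. By (1), $\Gamma_{\mathbf V}M=0$.

If $p\in\mathbf V$, then $\mathbf V$ is a Thomason set containing $p$ with $\Gamma_{\mathbf V}M_p=R_p\otimes\Gamma_{\mathbf V}M=0$. So $p\notin\mathrm{supp}\,M$.

**Step 3: $M_p=0$ for $p\notin\mathbf V$, which completes (2).** For each $n$, at least one of $x_n,y_n$ is a unit in $R_p$, so $c_n\otimes R_p$ is null-homotopic by Lemma 1(b). Therefore every
$$\theta_n\otimes R_p=\mathrm{id}\otimes(c_n\otimes R_p)$$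
is null-homotopic, and $H^*(M\otimes R_p)=\mathrm{colim}\,H^*(N_n\otimes R_p)=0$ since all transition maps are zero. So $M_p=0$, and $p\notin\mathrm{supp}\,M$ (take the Thomason set $\mathrm{Spec}\,R$). With Step 2, $\mathrm{supp}\,M=\emptyset$ while $M\ne0$.

**Step 4: $M\otimes M=0$, which is (3).** Since $M$ is K-flat and the diagonal is cofinal, $M\otimes M=\mathrm{colim}_n\,N_n\otimes N_n$. After reordering tensor factors, the transition map $\theta_n\otimes\theta_n$ is $\mathrm{id}_{N_{n-1}\otimes N_{n-1}}\otimes(c_n\otimes c_n)$, which is null-homotopic by Lemma 1(d). All transition maps vanish on cohomology, so $M\otimes M=0$.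

**Step 5: $\mathcal T'$ is rigidly compactly generated.** The next three steps prove (4). $\mathcal T'$ is a smashing localization of $D(R)$. It is closed under coproducts and $\otimes$, with unit $1'=L_{\mathbf V}R$. It is closed monoidal: if $B$ is $\mathbf V$-local, then $\mathrm{Hom}(t,\mathrm{hom}(A,B))=\mathrm{Hom}(t\otimes A,B)=0$ for $t\in D(R)_{\mathbf V}$, because $D(R)_{\mathbf V}$ is an ideal. So $\mathrm{hom}(A,B)$ is $\mathbf V$-local.

By Neeman's localization theorem (1992), $\mathcal T'$ is compactly generated by the objects $L_{\mathbf V}x$ ($x$ perfect), its compact objects are the thick closure of these, and $\mathcal T'^c$ is the idempotent completion of $D^{\rm perf}(R)/\{x:\mathrm{Supp}\,x\subseteq\mathbf V\}$. Since $L_{\mathbf V}$ is a tensor functor, each $L_{\mathbf V}x$ is rigid in $\mathcal T'$, and so is everything in their thick closure. Conversely, $1'$ is compact, and a rigid $y$ satisfies $\mathrm{Hom}(y,-)=\mathrm{Hom}(1',y^\vee\otimes-)$, so it is compact. Hence compact $=$ rigid.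

**Step 6: the spectrum of $\mathcal T'^c$.** By Balmer (2005, Prop. 3.11 and Cor. 3.14), taking preimages under $L_{\mathbf V}:D^{\rm perf}(R)\to\mathcal T'^c$ is a bijection from $\mathrm{Spc}\,\mathcal T'^c$ to the primes $P_p$ containing $\{x:\mathrm{Supp}\,x\subseteq\mathbf V\}$. These are the $P_p$ with $p\notin\mathbf V$. If $p\notin\mathbf V$ and $\mathrm{Supp}\,x\subseteq\mathbf V$, then $x_p=0$. If $p\in V(x_n,y_n)$, then $\mathrm{cone}(x_n)\otimes\mathrm{cone}(y_n)$ has support $V(x_n,y_n)\subseteq\mathbf V$ and is not in $P_p$.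

For $p\notin\mathbf V$, the prime over $P_p$ is
$$\mathfrak q_p=\{y\in\mathcal T'^c:y\otimes R_p=0\}.$$
To see this, note first that $\Gamma_{\mathbf V}R\otimes R_p=0$, because the generators of $D(R)_{\mathbf V}$ vanish at $p$. Hence $R_p\cong L_{\mathbf V}R\otimes R_p\in\mathcal T'$ and $L_{\mathbf V}x\otimes R_p\cong x_p$. So $-\otimes R_p$ sends $\mathcal T'^c$ to perfect complexes over $R_p$. Over the local ring $R_p$, a nonzero perfect complex stays nonzero after tensoring with the residue field, and over a field a tensor product of nonzero complexes is nonzero. So $\mathfrak q_p$ is prime, and its preimage is $\{x:x_p=0\}=P_p$.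

**Step 7: the stalks in $\mathcal T'$ vanish.** We show $1'_{\mathfrak q_p}=R_p$. Take the triangle $\Gamma_{\mathbf Z(P_p)}R\to R\to R_p\to$ from (P5) and apply $L_{\mathbf V}$. The fibre of $1'\to R_p$ is $L_{\mathbf V}\Gamma_{\mathbf Z(P_p)}R$. It lies in the localizing subcategory generated by the objects $L_{\mathbf V}x$ with $x$ perfect and $x_p=0$, and these lie in $\mathfrak q_p$. On the other side, let $y\in\mathfrak q_p$. Its dual $y^\vee$ in $\mathcal T'$ is a retract of $y^\vee\otimes y\otimes y^\vee$, so $y^\vee\otimes R_p=0$, and $\mathrm{Hom}(y,R_p[k])=\mathrm{Hom}(1',y^\vee\otimes R_p[k])=0$ for all $k$. The compact $y$ with $\mathrm{Supp}\,y\subseteq\mathbf Z(\mathfrak q_p)$ are exactly the objects of $\mathfrak q_p$. So $1'\to R_p$ has the two properties characterizing $1'\to1'_{\mathfrak q_p}$.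

Hence $M_{\mathfrak q_p}=M\otimes R_p=0$ by Step 3. Finally, $M\in\mathcal T'$ since $\Gamma_{\mathbf V}M=0$, and $M\ne0$ by Step 1. $\blacksquare$

**Remarks.**

(a) By (1), the hypothesis "$H^i(M)=0$ for $i\ll0$" in the known case cannot be replaced by "$H^i(M)=0$ for $i\gg0$".

(b) By (4), in a general $\mathcal T$ even the weaker statement "$M_{\mathfrak p}=0$ for all $\mathfrak p$ implies $M=0$" fails. In $D(R)$ itself that statement is true, so passing to $\mathcal T'$ matters here.

(c) *(MC) holds whenever every finite initial segment of $x_1,y_1,x_2,y_2,\dots$ is a regular sequence generating a proper ideal.* To prove this, let $z_1,\dots,z_r$ be such a segment and let $P=\mathbb Z[Z_1,\dots,Z_r]\to R$, $Z_i\mapsto z_i$. The Koszul complex on the $Z_i$ resolves $P/(Z)$ over $P$. After base change it becomes the Koszul complex on $z_1,\dots,z_r$, which is acyclic in positive (homological) degrees. So $\mathrm{Tor}^P_i(R,P/(Z))=0$ for $i>0$.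

Let $W=Z_1\cdots Z_r$ and $T\ge0$, and consider
$$P/(Z)\to P/(Z_1^{T+1},\dots,Z_r^{T+1}),\qquad 1\mapsto W^T.$$
It is well defined since $Z_iW^T\in(Z_i^{T+1})$. The target is $\mathbb Z$-free on the monomials with all exponents $\le T$, and $P/(Z)=\mathbb Z$ maps isomorphically to $\mathbb Z\cdot W^T$. So the map is injective, and its cokernel is $\mathbb Z$-free on the remaining monomials. Filter the cokernel by the spans of the monomials of total degree $\ge d$: these are submodules, and the filtration is finite. Each $Z_i$ raises degree, so the quotients are direct sums of copies of $P/(Z)$. Hence $\mathrm{Tor}^P_1(R,\mathrm{coker})=0$, and the map stays injective after $R\otimes_P-$: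
$$R/(z_1,\dots,z_r)\hookrightarrow R/(z_1^{T+1},\dots,z_r^{T+1}),\qquad1\mapsto(z_1\cdots z_r)^T.$$
Since $R/(z_1,\dots,z_r)\ne0$, the image of $1$ is nonzero. With $r=2n$ this is (MC). $\square$

So $D(R)$ is not supportive for *every* commutative ring $R$ admitting an infinite regular sequence all of whose finite initial segments generate proper ideals. An example is the local domain $k[x_1,x_2,\dots]_{(x_1,x_2,\dots)}$ for $k$ a field.

## 6. Empty support forces tensor nilpotence

The Zorn argument of Section 4 failed only at (2). If $c$ dies in $L_{W_1}M$ and in $L_{W_2}M$, it need not die in $L_{W_1\cap W_2}M$, but $c\otimes c$ does die there. So we allow tensor powers.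

**Theorem B.** *Let $\mathcal T$ be any rigidly compactly generated tt-category and $c:x\to N$ a map with $x$ compact. The following are equivalent:*

(i) *$c^{\otimes n}=0$ for some $n\ge1$;*

(ii) *for every $\mathfrak p$ there are a Thomason set $\mathbf V\ni\mathfrak p$ and $m\ge1$ with $\Gamma_{\mathbf V}1\otimes1_{\mathfrak p}\otimes c^{\otimes m}=0$.*

*Consequently:*

(B1) *if $\mathrm{supp}\,N=\emptyset$, then every map from a compact object to $N$ is $\otimes$-nilpotent;*

(B2) *support detects vanishing of (weak) ring objects: if $\eta:1\to A$ and $\mu:A\otimes A\to A$ satisfy $\mu(A\otimes\eta)=\mathrm{id}_A$, then $\mathrm{supp}\,A=\emptyset\iff A=0$.*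

**Proof.** (i)⇒(ii): take $\mathbf V=\mathrm{Spc}\,\mathcal T^c$ and $m=n$. Now assume (ii) and suppose that no $c^{\otimes n}$ vanishes.

**Step 1: the family of sets on which a power dies.** Let $\mathcal W$ be the set of Thomason $W$ such that $x^{\otimes n}\xrightarrow{c^{\otimes n}}N^{\otimes n}\to L_WN^{\otimes n}$ is zero for some $n\ge1$.

* $\mathcal W$ is closed under Thomason supersets, by the map $L_W1\to L_{W'}1$ for $W\subseteq W'$. We have $\mathrm{Spc}\,\mathcal T^c\in\mathcal W$, since $L_{\mathrm{Spc}\,\mathcal T^c}1=0$. And $\emptyset\notin\mathcal W$: a compact object with empty support lies in $\langle0\rangle=0$, so $\mathcal T_\emptyset=0$ and $L_\emptyset=\mathrm{id}$.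
* If $W_1,W_2\in\mathcal W$, then $W_1\cap W_2\in\mathcal W$. Say $c^{\otimes a}$ factors through $\Gamma_{W_1}N^{\otimes a}$ and $c^{\otimes b}$ through $\Gamma_{W_2}N^{\otimes b}$. Then $c^{\otimes(a+b)}$ factors through $\Gamma_{W_1}1\otimes\Gamma_{W_2}1\otimes N^{\otimes(a+b)}$, which lies in $\mathcal T_{W_1\cap W_2}$ by (P3) and (P2). By (P2) it has no nonzero map to $L_{W_1\cap W_2}N^{\otimes(a+b)}$.
* If a directed union $W=\bigcup W_i$ lies in $\mathcal W$, then some $W_i\in\mathcal W$. For a suitable $n$, the maps $x^{\otimes n}\to L_{W_i}N^{\otimes n}$ define an element of $\mathrm{colim}_i\mathrm{Hom}(x^{\otimes n},L_{W_i}N^{\otimes n})$ with zero image in $\mathrm{Hom}(x^{\otimes n},L_WN^{\otimes n})$. By (P4) it is zero in the colimit, hence zero at some stage $i$.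

**Step 2: a maximal bad set is $\mathbf Z(\mathfrak p)$.** The Thomason sets not in $\mathcal W$ include $\emptyset$, and unions of nonempty chains of them are again not in $\mathcal W$. By Zorn there is a maximal Thomason $W\notin\mathcal W$. If $W_1,W_2\not\subseteq W$ are Thomason, then $W\cup W_1,W\cup W_2\in\mathcal W$ by maximality. So their intersection $W\cup(W_1\cap W_2)$ is in $\mathcal W$, and therefore $W_1\cap W_2\not\subseteq W$.

Let $\mathfrak p=\{y\in\mathcal T^c:\mathrm{Supp}\,y\subseteq W\}$. It is an ideal, and it is proper because $\mathrm{Supp}\,1=\mathrm{Spc}\,\mathcal T^c\ne W$. If $y_1\otimes y_2\in\mathfrak p$, then $\mathrm{Supp}\,y_1\cap\mathrm{Supp}\,y_2\subseteq W$, so some $\mathrm{Supp}\,y_i\subseteq W$. Thus $\mathfrak p$ is prime. As $W$ is Thomason, $W=\bigcup_{y\in\mathfrak p}\mathrm{Supp}\,y=\mathbf Z(\mathfrak p)=:Z$.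

**Step 3: hypothesis (ii) at $\mathfrak p$ contradicts maximality.** Choose $\mathbf V\ni\mathfrak p$ and $m$ as in (ii). As $\mathfrak p\notin Z$, maximality gives $Z\cup\mathbf V\in\mathcal W$. So for some $n$ the composite of $u:x^{\otimes n}\to L_ZN^{\otimes n}$ with
$$L_ZN^{\otimes n}\to L_{\mathbf V}L_ZN^{\otimes n}=L_{Z\cup\mathbf V}N^{\otimes n}$$
is zero (the equality is (P3)). Hence $u=\gamma\tilde u$ with $\tilde u:x^{\otimes n}\to\Gamma_{\mathbf V}L_ZN^{\otimes n}$ and $\gamma:\Gamma_{\mathbf V}L_ZN^{\otimes n}\to L_ZN^{\otimes n}$ the canonical map. The map $x^{\otimes(n+m)}\to L_ZN^{\otimes(n+m)}$ induced by $c^{\otimes(n+m)}$ is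
$$u\otimes c^{\otimes m}=(L_ZN^{\otimes n}\otimes c^{\otimes m})(\gamma\otimes x^{\otimes m})(\tilde u\otimes x^{\otimes m})=(\gamma\otimes N^{\otimes m})\,(\Gamma_{\mathbf V}L_ZN^{\otimes n}\otimes c^{\otimes m})\,(\tilde u\otimes x^{\otimes m}).$$
The middle map on the right is $\Gamma_{\mathbf V}1\otimes1_{\mathfrak p}\otimes c^{\otimes m}$ tensored with $N^{\otimes n}$, hence $0$. So $Z\in\mathcal W$, a contradiction. This proves (i).

**Step 4: the consequences.** (B1): if $\mathfrak p\notin\mathrm{supp}\,N$, there is $\mathbf V\ni\mathfrak p$ with $\Gamma_{\mathbf V}1\otimes1_{\mathfrak p}\otimes N=0$. So (ii) holds at $\mathfrak p$ with $m=1$, the target being zero.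

(B2): if $\mathrm{supp}\,A=\emptyset$, then by (B1) $\eta^{\otimes n}=0$ for some $n$. The map $A\otimes\eta^{\otimes n}:A\to A^{\otimes(n+1)}$ is the composite of the maps $A^{\otimes(j-1)}\otimes(A\otimes\eta):A^{\otimes j}\to A^{\otimes(j+1)}$ for $1\le j\le n$. Each is a split monomorphism, split by $A^{\otimes(j-1)}\otimes\mu$. A split monomorphism out of $A$ that is zero forces $A=0$. The converse is clear. $\blacksquare$

**Sharpness.** The nilpotence in (B1) cannot be improved to vanishing. For $M$ of Theorem A, the map $c:R\to M$ given by $1\in N_0$ is nonzero although $\mathrm{supp}\,M=\emptyset$, and already $c\otimes c=0$ since $M\otimes M=0$.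

## 7. Spectra in which primes form chains

There is a second way to produce a prime from an object that no support prime sees, and it needs no chain condition: use an annihilator. What it needs instead is that primes be comparable.

**Theorem C.** *Let $\mathcal T$ be rigidly compactly generated, $\mathrm{supp}\,M=\emptyset$, and suppose the set of primes $\{\mathfrak q:\mathfrak q\supseteq\mathfrak p\}$ is totally ordered. Then $M_{\mathfrak p}=0$. Consequently $D(R)$ is supportive whenever, for every maximal ideal $\mathfrak m$, the primes contained in $\mathfrak m$ form a chain. This covers every valuation domain and every Prüfer domain, with no descending chain condition.*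

**Proof.** Suppose $M_{\mathfrak p}\ne0$.

**Step 1: the annihilator is a prime.** Let $J=\{y\in\mathcal T^c:y\otimes M_{\mathfrak p}=0\}$, an ideal not containing $1$. If $y\in\mathfrak p$, then $\mathrm{Supp}\,y\subseteq\mathbf Z(\mathfrak p)$, so $y\otimes1_{\mathfrak p}=0$ by (P2). Hence $J\supseteq\mathfrak p$. The ideal $J$ is the intersection of the primes containing it. These contain $\mathfrak p$, so they form a chain, nonempty because $J$ is proper. An intersection of a chain of primes is prime: if $a\notin\mathfrak q_1$ and $b\notin\mathfrak q_2$ with, say, $\mathfrak q_1\subseteq\mathfrak q_2$, then $a,b\notin\mathfrak q_1$, so $a\otimes b\notin\mathfrak q_1$. So $J$ is prime.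

**Step 2: localizing further at $J$ changes nothing.** If $z$ is compact with $\mathrm{Supp}\,z\subseteq\mathbf Z(J)$, then $J\notin\mathrm{Supp}\,z$, i.e. $z\in J$, so $z\otimes M_{\mathfrak p}=0$. By (1), $\Gamma_{\mathbf Z(J)}M_{\mathfrak p}=0$, i.e. $M_{\mathfrak p}=L_{\mathbf Z(J)}M_{\mathfrak p}$. As $\mathfrak p\subseteq J$ gives $\mathbf Z(\mathfrak p)\subseteq\mathbf Z(J)$, (P3) yields $L_{\mathbf Z(J)}M_{\mathfrak p}=L_{\mathbf Z(J)}L_{\mathbf Z(\mathfrak p)}M=L_{\mathbf Z(J)}M=M_J$. So $M_J=M_{\mathfrak p}$.

**Step 3: $J$ would lie in the support.** Since $J\notin\mathrm{supp}\,M$, there is a Thomason $\mathbf V\ni J$ with $\Gamma_{\mathbf V}M_J=0$. Choose a compact $y$ with $J\in\mathrm{Supp}\,y\subseteq\mathbf V$. By (1), $y\otimes M_{\mathfrak p}=y\otimes M_J=0$, so $y\in J$. But $J\in\mathrm{Supp}\,y$ means $y\notin J$, a contradiction. Hence $M_{\mathfrak p}=0$.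

**Step 4: the case of $D(R)$.** The primes $\mathfrak q\supseteq P_{\mathfrak m}$ correspond to the primes of $R$ contained in $\mathfrak m$. If these form chains and $\mathrm{supp}\,M=\emptyset$, then $M_{\mathfrak m}=0$ for all maximal $\mathfrak m$, so $H^*(M)=0$ and $M=0$. Conversely $\mathrm{supp}\,0=\emptyset$. The primes of a valuation domain form a chain, and the localizations of a Prüfer domain at its maximal ideals are valuation domains. $\blacksquare$

**How Step 1 fails for the complex of Theorem A.** Let $R=k[x_1,y_1,\dots]$ with $k$ a field, $m=(x_1,y_1,x_2,y_2,\dots)$ and $\mathfrak p=P_m$. The class $e\in H^0(M)$ is killed by every variable $z$: for $n$ large, $z\cdot\frac1w=\frac1{w/z}\in\mathrm{im}\,R_{w/z}$. As $e\ne0$ and $m$ is maximal, $\mathrm{Ann}(e)=m$, so $e\ne0$ in $H^0(M_m)$. In particular $M_m\ne0$.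

Multiplication by $x_1$ on $H^*(M_m)$ is not injective, so $\mathrm{cone}(x_1)\otimes M_m\ne0$, and likewise $\mathrm{cone}(y_1)\otimes M_m\ne0$. But $\mathrm{cone}(x_1)\otimes\mathrm{cone}(y_1)$ has support $V(x_1,y_1)\subseteq\mathbf V$, so it kills $M$ by (1) and Step 2 of Theorem A. Thus $J=\{y:y\otimes M_m=0\}$ contains $\mathrm{cone}(x_1)\otimes\mathrm{cone}(y_1)$ but neither factor, and $J$ is not prime.
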